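\title{Fibers with infinite automorphism group in families of polarized hyperk\"ahler manifolds}

\begin{abstract}
We prove that in a smooth non-isotrivial family of polarized hyperk\"ahler manifolds with $b_2\ge 5$ over a connected irreducible base, the fibers with infinite automorphism group are dense in the analytic topology. The main tool is a discriminant bound: if a projective hyperk\"ahler manifold with $b_2\ge5$ and Picard number at least three has finite automorphism group, then the discriminant of its N\'eron--Severi lattice is bounded in terms of the deformation class. Fibers of Picard number two are handled by a congruence argument. We also describe which points of the Noether--Lefschetz locus have infinite automorphism group.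
\end{abstract}

\section{Introduction}

A \emph{hyperk\"ahler manifold} is a compact, simply connected K\"ahler manifold $M$ such that $H^0(M,\Omega^2_M)$ is spanned by a nowhere degenerate holomorphic $2$-form. We write $\operatorname{Aut}(M)$ for its group of biholomorphic automorphisms and $\operatorname{Bir}(M)$ for its group of birational automorphisms. A \emph{family} is a proper smooth morphism $\pi\colon\mathcal M\to B$ with hyperk\"ahler fibers $M_t=\pi^{-1}(t)$ over a connected, irreducible, reduced complex manifold or variety $B$. It is \emph{polarized} if a section $h$ of $R^2\pi_*\mathbb Z$ is given that is ample on every fiber, and \emph{non-isotrivial} if its fibers are not all isomorphic. The word ``dense'' always refers to the analytic topology.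

The following is known, and was first proved for K3 surfaces by Oguiso: in a non-isotrivial polarized family with $b_2\ge 6$, the group $\operatorname{Bir}(M_t)$ is infinite for all $t$ in a dense subset of $B$. For a K3 surface $\operatorname{Bir}=\operatorname{Aut}$, because the surface is minimal. Amerik, Soldatenkov and Verbitsky state in \cite{ASV} that they do not know whether the analogue for $\operatorname{Aut}$ holds in general.

\medskip
\noindent\textbf{Question.} \emph{For every smooth non-isotrivial family of polarized hyperk\"ahler manifolds with $b_2\ge6$, is there a dense subset $B'\subset B$ such that $\operatorname{Aut}(M_t)$ is infinite for every $t\in B'$?}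
\medskip

The answer is yes, and already for $b_2\ge5$.

\begin{theorem}\label{thm:dense}
Let $\pi\colon\mathcal M\to B$ be a smooth non-isotrivial family of polarized hyperk\"ahler manifolds with $b_2\ge5$ over a connected irreducible base. Then $\{t\in B:|\operatorname{Aut}(M_t)|=\infty\}$ is dense in $B$ in the analytic topology.
\end{theorem}

Density is the most one can ask for. A fiber of Picard number one has finite automorphism group (Proposition~\ref{prop:rank2}), so if the very general fiber has Picard number one, the set in Theorem~\ref{thm:dense} lies in the locus where the Picard number jumps, which is locally a countable union of nowhere dense analytic subsets.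

The problem reduces to lattice theory. Let $M$ be projective and let $N=NS(M)$ be its N\'eron--Severi lattice, of signature $(1,\rho-1)$. By the Torelli theorem, $\operatorname{Aut}(M)$ is infinite exactly when the ample cone has infinite stabilizer in a certain finite index subgroup of $O(N)$ (Proposition~\ref{prop:stab}). The ample cone is one chamber of the positive cone cut along the hyperplanes $e^\perp$, where $e$ runs over the so-called MBM classes in $N$. For $b_2\ge5$ the primitive MBM classes satisfy $-C\le e^2<0$, where the integer $C$ depends only on the deformation class; see (F3) and (F4) in Section~\ref{sec:background}. The difficulty is that the stabilizer of one chamber may be finite although $O(N)$ is infinite.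

One way out is to find fibers with no walls at all, that is, with $N$ representing no integer in $[-C,-1]$. This can be arranged by congruences when $\rho=2$. It cannot be arranged in general, since an MBM class may be algebraic on every fiber. The second way is to show that a finite stabilizer is rare. If the stabilizer is finite, the chamber is a polyhedron with finitely many walls. Its walls have normals of bounded square, and hyperbolic geometry forces some neighboring walls to have bounded products as well. These normals span a sublattice of finite index and bounded discriminant. The result is a Nikulin-type finiteness theorem.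

\begin{theorem}\label{thm:disc}
Let $M$ be a projective hyperk\"ahler manifold with $b_2\ge5$ and $\rho=\rho(M)\ge3$. If $\operatorname{Aut}(M)$ is finite, then $|\operatorname{disc}NS(M)|\le D_\rho(C)$, where
\[
D_3(C)=64C^3,\qquad D_\rho(C)=C\,D_{\rho-1}(C^3).
\]
So in each deformation class only finitely many isometry classes of lattices of rank $\ge3$ occur as $NS(M)$ with $\operatorname{Aut}(M)$ finite.
\end{theorem}

In a family, the fibers whose Picard number jumps are dense, while those among them with bounded discriminant lie in a nowhere dense analytic set. This gives a sharper form of Theorem~\ref{thm:dense}. For a family over a manifold, let $\mathcal L\subset R^2\pi_*\mathbb Z$ be the local subsystem of classes that are of type $(1,1)$ under all parallel transports, let $r=\operatorname{rk}\mathcal L$ be the \emph{generic Picard number}, and let $NL=\{t\in B: NS(M_t)\ne\mathcal L_t\}$ be the \emph{Noether--Lefschetz locus}.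

\begin{theorem}\label{thm:strong}
Let $\pi\colon\mathcal M\to B$ be as in Theorem~\ref{thm:dense}, with $B$ a connected complex manifold.
\begin{itemize}
\item[(1)] There is a proper closed analytic subset $A\subsetneq B$ such that $\operatorname{Aut}(M_t)$ is infinite for every $t\in NL\setminus A$ with $\rho(M_t)\ge3$. If $\pi$ is an algebraic family over a smooth quasi-projective $B$, then $A$ can be taken algebraic.
\item[(2)] If $r\ge2$, then $\operatorname{Aut}(M_t)$ is infinite for every $t\in NL\setminus A$, and $NL\setminus A$ is dense in $B$. In particular, for a family over a smooth quasi-projective curve with $r\ge2$, all but finitely many points of the (dense) Noether--Lefschetz locus have infinite $\operatorname{Aut}$.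
\item[(3)] If $r=1$, then for $t\in NL\setminus A$ the group $\operatorname{Aut}(M_t)$ is finite if and only if $\rho(M_t)=2$ and $NS(M_t)$ contains a nonzero isotropic vector or an MBM class. Points with infinite $\operatorname{Aut}$ are dense. The conclusion of \textup{(2)} can fail for $r=1$: there are families in which the points of $NL$ with finite $\operatorname{Aut}$ are also dense.
\item[(4)] Either $\operatorname{Aut}(M_t)$ is infinite for all $t\notin NL$, or it is finite for all $t\notin NL$.
\end{itemize}
\end{theorem}

Section~\ref{sec:background} collects the facts we cite, and Section~\ref{sec:stab} translates the problem into lattice theory. Sections~\ref{sec:polyhedral} and~\ref{sec:bounded} prove Theorem~\ref{thm:disc}. Section~\ref{sec:periods} treats period maps, and Sections~\ref{sec:rank3} to~\ref{sec:outside} prove Theorems~\ref{thm:dense} and~\ref{thm:strong}.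

\section{Lattices, periods and the ample cone}\label{sec:background}

\subsection*{Lattices}
A \emph{lattice} is a free abelian group $N$ of finite rank with a nondegenerate symmetric bilinear form $(\cdot,\cdot)$ with values in $\mathbb Z$; we write $v^2=(v,v)$. Its discriminant $\operatorname{disc}N$ is the determinant of a Gram matrix, and $|\operatorname{disc}N|=|N^*/N|$, where $N^*=\{x\in N_{\mathbb Q}:(x,N)\subset\mathbb Z\}$. A sublattice $L\subset N$ is \emph{saturated} if $L=L_{\mathbb Q}\cap N$. We use three textbook facts.
\begin{itemize}
\item[(L1)] If $N_0\subset N$ has finite index, then $|\operatorname{disc}N_0|=[N:N_0]^2\,|\operatorname{disc}N|$.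
\item[(L2)] There are finitely many isometry classes of lattices of given rank and discriminant.
\item[(L3)] (Hermite's inequality.) A definite lattice $K$ of rank $k\ge1$ contains $w\neq0$ with $|w^2|\le(4/3)^{(k-1)/2}|\operatorname{disc}K|^{1/k}$.
\end{itemize}

Let $N$ have signature $(1,\rho-1)$, and let $\mathcal C$ be one of the two components of $\{x\in N_{\mathbb R}:x^2>0\}$. Two elementary properties are used throughout.
\begin{itemize}
\item[(H1)] For $0\ne v\in\overline{\mathcal C}$ the space $v^\perp$ is negative semidefinite, and negative definite if $v\in\mathcal C$.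
\item[(H2)] If $x,y\in\overline{\mathcal C}$ are nonzero, then $(x,y)\ge0$, and $(x,y)>0$ if $x,y$ are not proportional or $x\in\mathcal C$. In particular the sum of two non-proportional vectors of $\overline{\mathcal C}$ lies in $\mathcal C$.
\end{itemize}
Both follow from the Cauchy--Schwarz inequality in coordinates in which $x^2=x_0^2-|x'|^2$ and $\overline{\mathcal C}=\{x_0\ge|x'|\}$. A \emph{polyhedral cone} is a cone generated by finitely many vectors; it is \emph{rational} if these can be taken in $N$. A \emph{facet} is a face of codimension one.

\subsection*{Hyperk\"ahler manifolds}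
The group $\Lambda=H^2(M,\mathbb Z)$ is a lattice of signature $(3,b_2-3)$ for the Beauville--Bogomolov--Fujiki form, which is invariant under isomorphisms and under parallel transport in families. If $\sigma$ spans $H^{2,0}(M)$, then $\sigma^2=0$, $(\sigma,\bar\sigma)>0$, and $H^{1,1}(M)$ is the orthogonal complement of $\sigma$ and $\bar\sigma$. Thus $W=\langle\operatorname{Re}\sigma,\operatorname{Im}\sigma\rangle$ is a positive definite plane, $H^{1,1}(M,\mathbb R)=W^\perp$ has signature $(1,b_2-3)$, and $NS(M)=\Lambda\cap\sigma^\perp$ has rank $\rho(M)\le b_2-2$. K\"ahler classes have positive square; the \emph{positive cone} of $H^{1,1}(M,\mathbb R)$ is the component of $\{x^2>0\}$ that contains them. If $M$ is projective, $N=NS(M)$ has signature $(1,\rho-1)$, and $\mathcal C\subset N_{\mathbb R}$ always denotes the component containing the ample classes. The ample cone $\operatorname{Amp}(M)$ is the intersection of the K\"ahler cone with $N_{\mathbb R}$, and $\operatorname{Nef}(M)$ is its closure.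

For a lattice $T$ with at least two positive squares, the \emph{period domain} is
\[
\Omega_T=\{[\sigma]\in\mathbb P(T_{\mathbb C}):\sigma^2=0,\ (\sigma,\bar\sigma)>0\},
\]
an open subset of a smooth quadric. A trivialization of $R^2\pi_*\mathbb Z$ over an open subset $U$ of the base of a family gives the holomorphic \emph{period map} $U\to\Omega_\Lambda$, $t\mapsto H^{2,0}(M_t)$. The \emph{monodromy group} $\operatorname{Mon}^2(M)\subset O(\Lambda)$ consists of all parallel transports on $H^2(M,\mathbb Z)$ along loops in bases of families that contain $M$ as a fiber. We cite the following results.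
\begin{itemize}
\item[(F1)] $\operatorname{Mon}^2(M)$ has finite index in $O(H^2(M,\mathbb Z))$ \cite{Ver}.
\item[(F2)] (Torelli theorem \cite{Ver}, \cite[Thm.~1.3]{Mar}.) If $g\in\operatorname{Mon}^2(M)$ is a Hodge isometry sending some K\"ahler class to a K\"ahler class, then $g$ is induced by an automorphism of $M$.
\item[(F3)] \cite{AV15} There is a $\operatorname{Mon}^2$-invariant set of negative classes, the \emph{MBM classes}, such that the K\"ahler cone of $M$ is a connected component of the positive cone of $H^{1,1}(M,\mathbb R)$ minus all $e^\perp$ with $e$ MBM of type $(1,1)$. The MBM property is preserved by parallel transport as long as the class is of type $(1,1)$ at both ends.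
\item[(F4)] \cite{AV20} If $b_2\ge5$, there is an integer $C\ge1$ depending only on the deformation class with $-C\le e^2<0$ for every primitive integral MBM class $e$.
\item[(F5)] (Reduction theory \cite[Ch.~II]{AMRT}, \cite{Loo}.) Let $N$ be a lattice of signature $(1,\rho-1)$ and $\Gamma$ a finite index subgroup of the group of isometries of $N$ preserving $\mathcal C$. There is a rational polyhedral cone $\Pi\subset\overline{\mathcal C}$ with $\mathcal C\subset\bigcup_{\gamma\in\Gamma}\gamma\Pi$.
\item[(F6)] (Bogomolov, Beauville.) The Kuranishi family of $M$ is universal with smooth base $\operatorname{Def}(M)$, and its period map is a local isomorphism onto $\Omega_\Lambda$.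
\end{itemize}
MBM classes are rational and matter only up to scaling, so we take them primitive in $\Lambda$; those of type $(1,1)$ then lie in $NS(M)$. The model is a K3 surface, whose K\"ahler cone is cut out by classes of square $-2$, so that $C=2$. There the reflection $x\mapsto x-2\frac{(x,e)}{e^2}e$ in a wall preserves the lattice. Nothing in (F3) or (F4) guarantees this in general, and no reflection is used below.

For $M$ projective, a \emph{wall} is a hyperplane $e^\perp\subset N_{\mathbb R}$ with $e\in N$ a primitive MBM class, and a \emph{chamber} is a connected component of $\mathcal C$ minus all walls.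

\begin{lemma}\label{lem:chamber}
The cone $\operatorname{Amp}(M)$ is a chamber, and every boundary point of $\operatorname{Amp}(M)$ in $\mathcal C$ lies on a wall.
\end{lemma}

\begin{proof}
The K\"ahler cone is open and convex. By (F3) it is a connected component of the positive cone minus the hyperplanes $e^\perp$, so it is closed in that set. Intersecting with $N_{\mathbb R}$, we see that $\operatorname{Amp}(M)$ is nonempty, convex, open in $N_{\mathbb R}$, and closed in the complement of the walls in $\mathcal C$. A nonempty connected subset that is open and closed is a component. A boundary point in $\mathcal C$ off the walls would belong to $\operatorname{Amp}(M)$, which is open and so contains none of its boundary points.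
\end{proof}

\section{Automorphisms and the stabilizer of the ample chamber}\label{sec:stab}

Let $M$ be projective and $N=NS(M)$. To apply (F2) to an isometry $g$ of $N$ we must extend it to a Hodge isometry of $\Lambda$, and the simplest candidate is $g\oplus\mathrm{id}$ on $N\oplus N^\perp$. It preserves $\Lambda$ when $g$ acts trivially on $N^*/N$: an element of $\Lambda$ has the form $x+y$ with $x\in N^*$ and $y\in(N^\perp)^*$, and $(gx+y)-(x+y)=gx-x\in N$. We define
\begin{align*}
\Gamma(M)&=\{g\in O(N): g\mathcal C=\mathcal C,\ g|_{N^*/N}=\mathrm{id},\ g\oplus\mathrm{id}_{N^\perp}\in\operatorname{Mon}^2(M)\},\\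
G(M)&=\{g\in\Gamma(M): g\operatorname{Amp}(M)=\operatorname{Amp}(M)\}.
\end{align*}
The first two conditions define a finite index subgroup of $O(N)$, and $\Gamma(M)$ is the preimage of $\operatorname{Mon}^2(M)$ under the homomorphism $g\mapsto g\oplus\mathrm{id}$ from this subgroup to $O(\Lambda)$. By (F1), $\Gamma(M)$ has finite index in $O(N)$. By (F3) it permutes the MBM classes in $N$, hence the walls and the chambers.

\begin{proposition}\label{prop:stab}
Let $M$ be a projective hyperk\"ahler manifold.
\begin{itemize}
\item[(a)] The kernel of $\operatorname{Aut}(M)\to O(N)$ is finite.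
\item[(b)] $\operatorname{Aut}(M)$ is infinite if and only if $G(M)$ is infinite.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Since $H^1(M,\mathcal O_M)=0$, line bundles are determined by their classes in $N$. An element of the kernel therefore preserves a very ample line bundle, and so comes from the algebraic group of projective transformations that preserve $M$ in the embedding by the complete linear system. This group acts faithfully on $M$, so its Lie algebra embeds in $H^0(M,T_M)$. The symplectic form gives $H^0(M,T_M)\cong H^0(M,\Omega^1_M)=0$. An algebraic group with zero Lie algebra is finite.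

(b) Let $g\in G(M)$. Then $g\oplus\mathrm{id}$ fixes $\sigma\in(N^\perp)_{\mathbb C}$, so it is a Hodge isometry; it lies in $\operatorname{Mon}^2(M)$ and sends ample classes to ample classes. By (F2) it is induced by an automorphism. Different $g$ come from different automorphisms, so $\operatorname{Aut}(M)$ is infinite if $G(M)$ is.

Conversely, $\operatorname{Aut}(M)$ acts on the lattice $N^\perp$, which has exactly two positive squares, and preserves the positive plane $W\subset (N^\perp)_{\mathbb R}$. Hence it preserves the positive definite form equal to $v^2$ on $W$ and to $-v^2$ on the complement of $W$, and its image in $O(N^\perp)$ is finite. Let $H\subset\operatorname{Aut}(M)$ consist of the $\varphi$ that act trivially on $N^\perp$ and on $N^*/N$ and satisfy $\varphi^*\in\operatorname{Mon}^2(M)$. Each condition defines a subgroup of finite index, the last by (F1). Restriction to $N$ maps $H$ to $G(M)$, with finite fibers by (a). So $G(M)$ is infinite if $\operatorname{Aut}(M)$ is.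
\end{proof}

For small Picard number this decides the matter completely.

\begin{proposition}\label{prop:rank2}
Let $M$ be a projective hyperk\"ahler manifold. If $\rho(M)=1$, then $\operatorname{Aut}(M)$ is finite. If $\rho(M)=2$, then $\operatorname{Aut}(M)$ is finite if and only if $N$ contains a nonzero isotropic vector or an MBM class.
\end{proposition}

\begin{proof}
For $\rho=1$ we have $O(N)=\{\pm1\}$, and Proposition~\ref{prop:stab}(a) applies. Let $\rho=2$.

Suppose $N$ contains a nonzero isotropic vector. Then both isotropic lines are rational, with primitive generators $u_1,u_2$ that span $N_{\mathbb Q}$. An isometry permutes $\{\pm u_1,\pm u_2\}$, so $O(N)$ is finite, and so is $\operatorname{Aut}(M)$.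

Suppose $N$ contains an MBM class $e$. Then $e^\perp$ is a positive line, which meets $\mathcal C$, so the open sector $\operatorname{Amp}(M)$ is smaller than $\mathcal C$ and has a boundary ray inside $\mathcal C$. By Lemma~\ref{lem:chamber} this ray lies on a wall, so it is generated by a primitive $u\in N$ with $u^2>0$. A subgroup of $\operatorname{Aut}(M)$ of index at most $2$ preserves the ray. It fixes $u$ and acts by $\pm1$ on the line $u^\perp$, so the image of $\operatorname{Aut}(M)$ in $O(N)$ is finite.

Suppose $N$ contains neither. There are no walls, so $\operatorname{Amp}(M)=\mathcal C$ and $G(M)=\Gamma(M)$ has finite index in $O(N)$. It remains to see that $O(N)$ is infinite. Write the form on $N_{\mathbb Q}$ as $a\xi^2-\nu\eta^2$ with rational $a,\nu>0$. It is anisotropic, so $a\nu$ is not a square, and $(\xi,\eta)\mapsto a\xi+\eta\sqrt{a\nu}$ identifies $N_{\mathbb Q}$ with the real quadratic field $K=\mathbb Q(\sqrt{a\nu})$ and the form with $a^{-1}$ times the norm. Choose an integer $m\ge1$ such that $\delta=m\sqrt{a\nu}$ satisfies $\delta N\subset N$ and $d=\delta^2\in\mathbb Z$. Pell's equation $x^2-dy^2=1$ has infinitely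 many integral solutions, and for each of them multiplication by $x+y\delta$ maps $N$ to itself, has determinant $1$ and preserves the form.
\end{proof}

\begin{example}\label{ex:pell}
Let $C=2$ and let $N=\mathbb Z^2$ with the form $4x^2-14y^2$. Its values are even. The equation $4x^2-14y^2=-2$ gives $2x^2\equiv-1$, that is $x^2\equiv 3\pmod 7$, which is impossible. The equation $2x^2=7y^2$ has no nonzero solution, because $7$ divides the two sides to powers of different parity. So $N$ has no isotropic vector and no vector of square $-1$ or $-2$. The solution $15^2-14\cdot4^2=1$ gives the isometry $(x,y)\mapsto(15x+28y,\,8x+15y)$, with eigenvalues $15\pm4\sqrt{14}$. Hence a projective $M$ with $NS(M)\cong N$, in a deformation class with $C=2$, has infinite automorphism group. What makes this work is that $7$ divides the second coefficient to an odd power, while $-4\cdot 1\equiv3$ and $-4\cdot2\equiv6$ are non-residues modulo $7$. Section~\ref{sec:rank1} produces such lattices near any point of a family with $r=1$.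
\end{example}

\section{A finite automorphism group makes the nef cone polyhedral}\label{sec:polyhedral}

The translates of the cone $\Pi$ of (F5) cover $\mathcal C$. If only finitely many walls cross $\Pi$, they cut it into finitely many pieces, and a chamber with finite stabilizer contains only finitely many translates of each piece. In the interior of $\mathcal C$ the finiteness follows from compactness. The difficulty is at the isotropic generators of $\Pi$, where compactness fails. There, integrality shows that a wall passing close to such a generator passes through it.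

\begin{lemma}\label{lem:finite}
Let $N$ be a lattice of signature $(1,\rho-1)$, let $C\ge1$ and $S=\{e\in N:-C\le e^2<0\}$.
\begin{itemize}
\item[(a)] A compact subset of $\mathcal C$ meets $e^\perp$ for only finitely many $e\in S$.
\item[(b)] If $\Pi\subset\overline{\mathcal C}$ is a rational polyhedral cone, then $e^\perp\cap\Pi\cap\mathcal C\neq\emptyset$ for only finitely many $e\in S$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $x\in\mathcal C$ put $g_x(z)=2(z,x)^2/x^2-z^2$. If $z=\lambda x+z'$ with $z'\perp x$, then $g_x(z)=\lambda^2x^2-z'^2$, so $g_x$ is positive definite by (H1). It depends continuously on $x$, so for $x$ in a compact set the forms $g_x$ are bounded below by one positive definite form. If $e\in S$ and $e\perp x$, then $g_x(e)=-e^2\le C$. Hence such $e$ lie in a bounded subset of $N$.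

(b) Let $\Pi$ be generated by nonzero, pairwise non-proportional $u_1,\dots,u_l\in N\cap\overline{\mathcal C}$; then $(u_i,u_j)>0$ for $i\ne j$ and $u_i^2\ge0$. Suppose there are infinitely many distinct $e_k\in S$ and $x_k\in\Pi\cap\mathcal C$ with $e_k\perp x_k$. Scale so that $x_k=\sum_i t_{k,i}u_i$ with $t_{k,i}\ge0$ and $\max_it_{k,i}=1$, and pass to a subsequence with $t_{k,i}\to t_i$. Then $x_k\to x=\sum t_iu_i$, and $x\neq0$, since by (H2) it has positive product with any vector of $\mathcal C$. If $x^2>0$, the compact set $\{x,x_1,x_2,\dots\}\subset\mathcal C$ contradicts (a).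

Let $x^2=0$. All terms of $\sum t_it_j(u_i,u_j)=0$ are nonnegative, so exactly one $t_i$ is nonzero, say $t_1=1$, and $u_1^2=0$. For large $k$ we have $t_{k,i}<1$ for $i\ge2$, hence $t_{k,1}=1$ and $x_k=u_1+y_k$ with $y_k\in\operatorname{cone}(u_2,\dots,u_l)$ and $y_k\to0$. As $x_k^2>0$, we have $y_k\neq0$, so $(u_1,y_k)>0$; also $y_k^2\ge0$. Let $z'$ be the projection of $u_1$ to the negative definite space $x_k^\perp$. Then $(e_k,u_1)=(e_k,z')$ and $-z'^2=(u_1,x_k)^2/x_k^2$, and the Cauchy--Schwarz inequality gives
\[
(e_k,u_1)^2\le C\,\frac{(u_1,y_k)^2}{2(u_1,y_k)+y_k^2}\le\frac C2\,(u_1,y_k)\longrightarrow0 .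
\]
The integer $(e_k,u_1)$ therefore vanishes for large $k$, and then $(e_k,y_k)=0$ as well. Now we can move away from the boundary: with $s_k=\max_{i\ge2}t_{k,i}>0$ we have $e_k\perp u_1+y_k/s_k$. These points lie in $\mathcal C$, and a subsequence converges to $u_1+y$ with $0\ne y\in\operatorname{cone}(u_2,\dots,u_l)$, where $(u_1+y)^2\ge2(u_1,y)>0$. This again contradicts (a).
\end{proof}

Rationality of $\Pi$ is needed in (b). For the form $x^2-2y^2$ on $\mathbb Z^2$ the cone $\overline{\mathcal C}$ is generated by two irrational vectors, and $e^\perp$ meets $\mathcal C$ for each of the infinitely many $e$ with $e^2=-1$.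

\begin{proposition}\label{prop:nef}
Let $M$ be projective with $b_2\ge5$, $\rho\ge3$ and $\operatorname{Aut}(M)$ finite. Then $\operatorname{Nef}(M)\subset\overline{\mathcal C}$ is a rational polyhedral cone with nonempty interior, and each of its facets spans a hyperplane $E^\perp$ with $E\in N$ and $-C\le E^2<0$.
\end{proposition}

\begin{proof}
Put $\Gamma=\Gamma(M)$ and $\mathcal A=\operatorname{Amp}(M)$. By Proposition~\ref{prop:stab} the stabilizer $G(M)$ of $\mathcal A$ is finite. Take $\Pi$ from (F5). It has nonempty interior, since otherwise countably many hyperplanes would cover $\mathcal C$. By (F4) and Lemma~\ref{lem:finite}(b), finitely many walls meet $\Pi\cap\mathcal C$. They cut $\Pi$ into full-dimensional rational polyhedral cones $\Pi_1,\dots,\Pi_m$. The interior $\Pi_j^\circ$ is connected, lies in $\mathcal C$ and meets no wall, so it lies in one chamber, and the same holds for each $\gamma\Pi_j^\circ$ with $\gamma\in\Gamma$.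

Let $G_j=\{\gamma\in\Gamma:\gamma\Pi_j^\circ\subset\mathcal A\}$. If $\gamma,\gamma'\in G_j$, the chamber $\gamma'\gamma^{-1}\mathcal A$ contains $\gamma'\Pi_j^\circ\subset\mathcal A$, so it equals $\mathcal A$. Thus $G_j$ lies in one coset of $G(M)$ and is finite. A point of $\mathcal A$ outside the countably many hyperplanes spanned by the facets of the cones $\gamma\Pi_j$ lies in some $\gamma\Pi^\circ_j$, and then $\gamma\in G_j$. Such points are dense in $\mathcal A$, so $\overline{\mathcal A}$ is contained in the finite union of the closed cones $\gamma\Pi_j$ with $\gamma\in G_j$, and each of these lies in $\overline{\mathcal A}$. Being convex, $\overline{\mathcal A}=\operatorname{Nef}(M)$ is the cone generated by the finitely many generators of these cones.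

Let $F$ be a facet. Here we use $\rho\ge3$: since $\dim F=\rho-1\ge2$, the facet contains two non-proportional vectors, and hence a vector of $\mathcal C$ by (H2). So the relative interior of $F$ meets $\mathcal C$ in a nonempty open subset of $\operatorname{span}F$. This subset consists of boundary points of $\mathcal A$, so by Lemma~\ref{lem:chamber} it is covered by the countably many walls. Then $\operatorname{span}F$ is contained in, hence equal to, one wall, and (F4) bounds the square of its primitive normal.
\end{proof}

\section{Polyhedral cones with walls of bounded norm}\label{sec:bounded}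

This section is pure lattice theory.

\begin{proposition}\label{prop:bound}
Let $N$ be a lattice of signature $(1,\rho-1)$ with $\rho\ge3$, and let $C\geq 1$. Let $\mathcal P\subset\overline{\mathcal C}$ be a polyhedral cone with nonempty interior, each of whose facets spans $E^\perp$ for some $E\in N$ with $-C\le E^2<0$. Then $|\operatorname{disc}N|\le D_\rho(C)$.
\end{proposition}

\begin{remark}
The statement fails for $\rho=2$. Let $N=\mathbb ZE_1\oplus\mathbb ZE_2$ with $E_1^2=E_2^2=-2$ and $(E_1,E_2)=m\ge3$. The vectors $mE_1+2E_2\in E_1^\perp$ and $2E_1+mE_2\in E_2^\perp$ have square $2(m^2-4)>0$ and product $m(m^2-4)>0$. They span a cone as in the proposition with $C=2$, and $|\operatorname{disc}N|=m^2-4$ is unbounded.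
\end{remark}

\subsection*{Rank three}
By (L1) it suffices to find three independent normals with bounded Gram determinant. Let $\mathcal P\subset\overline{\mathcal C}\subset\mathbb R^{1,2}$ be as above. It contains no line, so it has $k\ge3$ facets $F_1,\dots,F_k$ in cyclic order, and each extremal ray lies in exactly two facets, which are consecutive. Let $e_j$ be the normal of $F_j$ with $e_j^2=-1$ and $(e_j,\cdot)\ge0$ on $\mathcal P$; then $F_j=\mathcal P\cap e_j^\perp$.

The vectors of square $1$ in $\mathcal C$ form the hyperbolic plane, in which $\mathcal P$ is a convex polygon, possibly with vertices at infinity. Normals of adjacent sides have product at most $1$ in absolute value, as we check below. The product $(e_{i-1},e_{i+1})$ is large when the two neighbors of the $i$-th side are far apart, and this can happen for a given $i$. The point is to choose $i$ well. Fix $o$ in the interior of $\mathcal P$ with $o^2=1$ and put $x_j=(e_j,o)>0$; this is the hyperbolic sine of the distance from $o$ to the line of the $j$-th side. We choose the side whose line is \emph{farthest} from $o$ (Figure~\ref{fig:polygon}). Its neighbors pass closer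 to $o$, and this keeps them close to each other.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.5]
\draw (0,0) circle (1);
\draw[dashed] (0,0) circle (0.6);
\draw[thick] (-0.314,-0.6)--(0.409,-0.6)--(0.627,0.215)--(-0.007,0.582)--(-0.571,0.108)--cycle;
\draw[very thin] (-0.8,-0.6)--(0.8,-0.6);
\draw[dotted,thick] (0,0)--(0,-0.6);
\fill (0,0) circle (0.015) node[above] {$o$};
\fill (0,-0.6) circle (0.015) node[below] {$y$};
\fill (-0.314,-0.6) circle (0.015) node[below] {$v$};
\fill (0.409,-0.6) circle (0.015) node[below] {$w$};
\node at (0.19,-0.51) {$F_i$};
\node at (-0.3,-0.2) {$F_{i-1}$};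
\node at (0.37,-0.15) {$F_{i+1}$};
\end{tikzpicture}
\caption{A polyhedral cone in $\overline{\mathcal C}\subset\mathbb R^{1,2}$, drawn as a polygon in the projective disc model centered at $o$. The line of the side $F_i$ is the farthest from $o$: it is tangent to the dashed circle at the foot $y$ of the perpendicular from $o$, and the lines of all other sides meet that circle. The endpoints of $F_i$ are $v$ and $w$.}
\label{fig:polygon}
\end{figure}

Let $x=x_i$ be maximal. The projection of $o$ to the plane $H=e_i^\perp$, of signature $(1,1)$, is $y=o+xe_i$. It satisfies $y^2=(y,o)=1+x^2$, so $y\in\mathcal C$. Put $u=y/\sqrt{1+x^2}$ and take $m\in H$ with $m\perp u$ and $m^2=-1$. Let $v$ generate $F_{i-1}\cap F_i$ and let $w$ generate $F_i\cap F_{i+1}$.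

\begin{example}[right angles]\label{ex:right}
Suppose $e_{i-1},e_{i+1}\in H$. Parametrize the line of $F_i$ by arc length as $z(s)=\cosh s\cdot u+\sinh s\cdot m$, with $v=z(-d)$, $w=z(d')$ and $d+d'>0$. The vector $\sinh d\cdot u-\cosh d\cdot m$ has square $-1$ and product $\sinh(s+d)$ with $z(s)$, so it equals $e_{i-1}$. Likewise $e_{i+1}=\sinh d'\cdot u+\cosh d'\cdot m$. Since $e_{i-1}\perp e_i$,
\[
x\ \ge\ x_{i-1}=(e_{i-1},o)=(e_{i-1},y)=\sinh d\cdot\sqrt{1+x^2},
\]
so $\sinh d<1$, and in the same way $\sinh d'<1$. Let $d_0$ satisfy $\sinh d_0=1$. Then $(e_{i-1},e_{i+1})=\cosh(d+d')<\cosh 2d_0=3$, and the Gram determinant of $e_{i-1},e_i,e_{i+1}$ is $\cosh^2(d+d')-1<8$.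
\end{example}

In general $v$ or $w$ may lie at infinity, and then $d$ or $d'$ is undefined. We replace $e_{i\pm1}$ by their projections to $H$, and $e^{\pm d},e^{\pm d'}$ by the coordinates of these projections along the two isotropic lines of $H$, which remain finite.

\begin{lemma}\label{lem:64}
If $x_i$ is maximal, the Gram determinant $\Delta$ of $e_{i-1},e_i,e_{i+1}$ satisfies $0<\Delta\le64$.
\end{lemma}

\begin{proof}
Put $a=(e_{i-1},e_i)$ and $b=(e_i,e_{i+1})$. Both $e_{i-1}$ and $e_i$ lie in $v^\perp$, which is negative semidefinite, so $|a|\le1$ by Cauchy--Schwarz; using $w$, we get $|b|\le1$. The projections $f=e_{i-1}+ae_i$ and $f'=e_{i+1}+be_i$ lie in $H$, and $f^2=a^2-1$, $f'^2=b^2-1$. The passage from $(e_{i-1},e_i,e_{i+1})$ to $(f,e_i,f')$ has determinant $1$, and $e_i$ is orthogonal to $f,f'$ with $e_i^2=-1$, so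
\begin{equation}\label{eq:gram}
\Delta=(f,f')^2-f^2f'^2 .
\end{equation}
The choice of $i$ enters through
\begin{equation}\label{eq:far}
(y,f)=(o,f)=x_{i-1}+ax\le(1+a)x,\qquad (y,f')=x_{i+1}+bx\le(1+b)x .
\end{equation}
The vectors $v,w$ lie in $H$, and
\[
(f,v)=0,\qquad (f,w)=(e_{i-1},w)>0,\qquad (f',w)=0,\qquad (f',v)=(e_{i+1},v)>0 .
\]
The inequalities are strict because $w$ lies only in the facets $F_i,F_{i+1}$ and $v$ only in $F_{i-1},F_i$, and $F_{i-1},F_i,F_{i+1}$ are distinct as $k\ge3$.

For $z=\zeta u+\eta m\in H$ put $z_\pm=\zeta\pm\eta$. Then
\[
(z,z')=\tfrac12(z_+z'_-+z_-z'_+),\qquad (u,z)=\tfrac12(z_++z_-),\qquad \overline{\mathcal C}\cap H=\{z_+\ge0,\ z_-\ge0\}.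
\]
Since $v,w$ are not proportional, $v_+w_-\ne v_-w_+$. Replacing $m$ by $-m$ exchanges the indices, so we may assume $v_+w_-<v_-w_+$. From $(f,v)=0$ we get $(f_+,f_-)=\lambda(v_+,-v_-)$, and $(f,w)=\frac\lambda2(v_+w_--v_-w_+)>0$ forces $\lambda<0$. From $(f',w)=0$ we get $(f'_+,f'_-)=\mu(w_+,-w_-)$, and $(f',v)=\frac\mu2(w_+v_--w_-v_+)>0$ forces $\mu>0$. Put
\[
P=f_-=|\lambda|v_-,\quad Q=-f_+=|\lambda|v_+,\quad P'=f'_+=\mu w_+,\quad Q'=-f'_-=\mu w_- .
\]
(In Example~\ref{ex:right}, $P=e^d$, $Q=e^{-d}$, $P'=e^{d'}$, $Q'=e^{-d'}$.) These numbers are nonnegative, and
\[
PQ=-f^2=1-a^2,\quad P'Q'=1-b^2,\quad (f,f')=\tfrac12(PP'+QQ'),\quad QQ'<PP' .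
\]
By \eqref{eq:gram},
\[
\Delta=\tfrac14(PP'+QQ')^2-PP'QQ'=\tfrac14(PP'-QQ')^2,\qquad\text{so}\qquad 0<\Delta\le\tfrac14(PP')^2 .
\]
It remains to show $P,P'\le4$. Let $\alpha=1+a\in[0,2]$. By \eqref{eq:far}, $\frac12(P-Q)=(u,f)\le\alpha x/\sqrt{1+x^2}\le\alpha$. Multiplying by $2P$ and using $PQ=\alpha(2-\alpha)$, we get $P^2-2\alpha P\le\alpha(2-\alpha)$, that is $(P-\alpha)^2\le2\alpha$. Hence $P\le\alpha+\sqrt{2\alpha}\le4$. Since $(u,f')=\frac12(P'-Q')$ and $P'Q'=1-b^2$, the same computation with $1+b$ in place of $\alpha$ gives $P'\le4$. Thus $\Delta\le\frac14\cdot16^2=64$.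
\end{proof}

\begin{remark}
The constant $64$ in Lemma~\ref{lem:64} cannot be lowered. For the form $x_0^2-x_1^2-x_2^2$ take the cone spanned by the isotropic vectors $(1,\cos\frac{2\pi j}k,\sin\frac{2\pi j}k)$ and $o=(1,0,0)$. All $x_j$ equal the same $x$, with $x/\sqrt{1+x^2}=\cos\frac\pi k$, and $a=b=1$. Then $Q=Q'=0$, equality holds in \eqref{eq:far}, $P=P'=4\cos\frac\pi k$, and $\Delta=64\cos^4\frac\pi k$.
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:bound}]
We use induction on $\rho$, for all $C$ at once. Let $\rho=3$. Choose the signs of the normals $E_j\in N$ so that $E_j=\sqrt{n_j}\,e_j$, with $n_j=-E_j^2\le C$. By Lemma~\ref{lem:64} the Gram determinant of $E_{i-1},E_i,E_{i+1}$ is $n_{i-1}n_in_{i+1}\Delta\in(0,64C^3]$. So these vectors span a sublattice of finite index, and (L1) gives $|\operatorname{disc}N|\le64C^3$.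

Let $\rho\ge4$. We pass to a facet, and must bound the norms of its walls. Let $F$ be a facet with normal $E$, put $n=-E^2$, and let $N'=E^\perp\cap N$, a lattice of signature $(1,\rho-2)$. Then $F\subset\overline{\mathcal C}\cap N'_{\mathbb R}$ is a polyhedral cone with nonempty interior in $N'_{\mathbb R}$. A facet of $F$ has the form $F\cap F_j$ for another facet $F_j$ of $\mathcal P$, with normal $E_j$ and $n_j=-E_j^2$, and it spans $E^\perp\cap E_j^\perp$. The vector $E_j'=nE_j+(E,E_j)E$ is orthogonal to $E$, so it lies in $N'$; it is normal to $F\cap F_j$; and
\[
E_j'^2=-n^2n_j+2n(E,E_j)^2-n(E,E_j)^2=-n\bigl(nn_j-(E,E_j)^2\bigr).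
\]
Since $\dim(F\cap F_j)=\rho-2\ge2$, this face contains a vector of $\mathcal C$ by (H2). By (H1), $E$ and $E_j$ span a negative definite plane, so $(E,E_j)^2<nn_j$ and $0<-E_j'^2\le n^2n_j\le C^3$. By induction $|\operatorname{disc}N'|\le D_{\rho-1}(C^3)$. The sublattice $N'\oplus\mathbb ZE\subset N$ has finite index, so $|\operatorname{disc}N|\le n\,|\operatorname{disc}N'|\le C\,D_{\rho-1}(C^3)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:disc}]
Apply Proposition~\ref{prop:bound} to the cone $\operatorname{Nef}(M)$ of Proposition~\ref{prop:nef}. The last assertion follows from (L2), since $\rho\le b_2-2$ and $C$ depends only on the deformation class.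
\end{proof}

\section{Period maps and the Noether--Lefschetz locus}\label{sec:periods}

Non-isotriviality is a global hypothesis, while density is a local conclusion. The identity theorem connects them, and this is where irreducibility of $B$ is used.

\begin{lemma}\label{lem:nonconstant}
In the situation of Theorem~\ref{thm:dense}, the period map is non-constant on every nonempty open subset of $B_{\mathrm{reg}}$ over which it is defined.
\end{lemma}

\begin{proof}
Since $B$ is irreducible, $B_{\mathrm{reg}}$ is connected. The period map is holomorphic on the universal cover of $B_{\mathrm{reg}}$; if it is constant on a nonempty open set, it is constant, and all local period maps on $B_{\mathrm{reg}}$ are locally constant. Let $t\in B$ be any point. By (F6) there is a neighborhood $V$ of $t$ such that $\pi|_V$ is pulled back by a holomorphic map $\kappa\colon V\to\operatorname{Def}(M_t)$, and we may assume that the period map of $\operatorname{Def}(M_t)$ is injective. Then $\kappa$ is locally constant on $V\cap B_{\mathrm{reg}}$. The irreducible components of $V$ are the closures of the connected components of $V\cap B_{\mathrm{reg}}$, so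 $\kappa$ is constant on each of them. They form a locally finite family of closed sets, so some neighborhood $V'$ of $t$ is covered by the components through $t$, and $\kappa=\kappa(t)$ on $V'$. As $V'$ is reduced, $\pi|_{V'}$ is trivial. So $\pi$ is locally trivial over the connected space $B$, and all fibers are isomorphic, a contradiction.
\end{proof}

Since $B_{\mathrm{reg}}$ is dense in $B$, we may replace $B$ by $B_{\mathrm{reg}}$ in Theorem~\ref{thm:dense}. From now on we assume only the following, which holds for Theorem~\ref{thm:strong} as well:
\begin{itemize}
\item[$(*)$] $B$ is a connected complex manifold, the family is polarized with $b_2\ge5$, and the period map is non-constant on every nonempty open set.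
\end{itemize}
Trivialize $R^2\pi_*\mathbb Z$ on the universal cover $\widetilde B$, with fiber $\Lambda$, and let $\sigma_s$ denote local holomorphic lifts of the period map. The local system $\mathcal L$ corresponds to $L=\{v\in\Lambda:(v,\sigma_s)=0\text{ for all }s\in\widetilde B\}$. Put $T=L^\perp$, with local system $\mathcal T=\mathcal L^\perp$. On a ball $U\subset B$, lifted to $\widetilde B$, we write $N_t=NS(M_t)=\Lambda\cap\sigma_t^\perp\supset L$ and $W_t=\langle\operatorname{Re}\sigma_t,\operatorname{Im}\sigma_t\rangle$. The sublattice $L$ is saturated and contains $h$. Since $h^\perp\cap H^{1,1}(M_t,\mathbb R)$ is negative definite, $L$ has signature $(1,r-1)$, and $T$ has signature $(2,n)$ with $n=b_2-2-r$. The periods lie in $\Omega_T$, and the complement of $W_t$ in $T_{\mathbb R}$ is negative definite. Three consequences will be used.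
\begin{itemize}
\item[(P1)] For $v\in\Lambda\setminus L$ the set $\{t\in U:(v,\sigma_t)=0\}$ is a nowhere dense analytic subset, by the identity theorem on $\widetilde B$. So $NL\cap U$ is a countable union of such sets, and $\rho(M_t)=r$ off $NL$.
\item[(P2)] If $t\in NL$, then $\rho(M_t)\ge r+1$, because $L$ is saturated.
\item[(P3)] If $0\ne v\in T_{\mathbb Q}$ and $(v,\sigma_t)=0$, then $t\in NL$, because a multiple of $v$ lies in $N_t$ and $L\cap T=0$.
\end{itemize}

To find points of $NL$ with prescribed arithmetic we need many vectors $v$ as in (P3). The condition $(v,\sigma_t)=0$ is one complex equation, so one complex parameter $t$ suffices to solve it for all $v$ in an open set.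

\begin{lemma}\label{lem:open}
For every ball $U\subset B$ there is a nonempty open set $V\subset T_{\mathbb R}$, consisting of vectors of negative square, such that each $v\in V$ satisfies $(v,\sigma_t)=0$ for some $t\in U$.
\end{lemma}

\begin{proof}
By $(*)$ the differential of the period map is nonzero at some $t_0\in U$. Choose an embedded disc $\Delta_0\subset U$ through $t_0$, with coordinate $t$, and a holomorphic lift $\sigma_t\in T_{\mathbb C}$ such that $\sigma'=\frac{d\sigma_t}{dt}\big|_{t_0}$ is not proportional to $\sigma=\sigma_{t_0}$. There is a real $v_0\in T_{\mathbb R}\cap W_{t_0}^\perp$ with $(v_0,\sigma')\neq0$. Otherwise $\sigma'\in W_{t_0}\otimes\mathbb C$, say $\sigma'=\alpha\sigma+\beta\bar\sigma$; differentiating $\sigma_t^2=0$ gives $0=(\sigma,\sigma')=\beta(\sigma,\bar\sigma)$, so $\beta=0$, a contradiction. The function $\Phi(t,v)=(v,\sigma_t)$ on $\Delta_0\times T_{\mathbb R}$ is holomorphic in $t$, vanishes at $(t_0,v_0)$, and has $\partial_t\Phi\neq0$ there. By the implicit function theorem, $\Phi(t,v)=0$ has a solution $t\in\Delta_0$ for all $v$ in a neighborhood $V\not\ni0$ of $v_0$. Each such $v$ is orthogonal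 to $W_t$, so $v^2<0$.
\end{proof}

Next we show that small discriminants are confined to a thin set. A small discriminant of $N_t$ produces a short vector in $N_t\cap T$, and locally only finitely many short vectors can become algebraic.

\begin{lemma}\label{lem:thin}
Let $D\ge1$ and $c=(4/3)^{(n-1)/2}D\,|\operatorname{disc}L|$. The set
\[
A_D=\{t\in B:\ \text{there is } 0\neq w\in NS(M_t)\cap\mathcal T_t \text{ with } -w^2\le c\}
\]
is a nowhere dense closed analytic subset of $B$, and it contains every $t\in NL$ with $|\operatorname{disc}NS(M_t)|\le D$.
\end{lemma}

\begin{proof}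
Let $t\in NL$ with $|\operatorname{disc}N_t|\le D$. The lattice $K=N_t\cap T$ is the complement of $L$ in $N_t$. It is nonzero by (P2), negative definite, and of rank at most $n$. The map $N_t\to L^*$, $x\mapsto(x,\cdot)|_L$, has kernel $K$, and the preimage of $L$ is $L\oplus K$. So $[N_t:L\oplus K]\le|\operatorname{disc}L|$, and (L1) gives
\[
|\operatorname{disc}K|=\frac{|\operatorname{disc}N_t|\,[N_t:L\oplus K]^2}{|\operatorname{disc}L|}\le D\,|\operatorname{disc}L| .
\]
By (L3) there is $0\ne w\in K$ with $-w^2\le c$, so $t\in A_D$.

Let $U'\subset U$ be concentric balls with $\overline{U'}\subset U$ compact. Let $g_t$ be the positive definite form on $T_{\mathbb R}$ equal to $v^2$ on $W_t$ and to $-v^2$ on its complement. It depends continuously on $t$. If $w\in T$, $(w,\sigma_t)=0$ and $-w^2\le c$, then $g_t(w)=-w^2\le c$. By compactness of $\overline{U'}$ only finitely many such $w\neq0$ occur for $t\in\overline{U'}$, and $A_D\cap U'$ is the union of the sets $\{t\in U':(w,\sigma_t)=0\}$ for these $w$. Each is nowhere dense and analytic by (P1).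
\end{proof}

\section{Fibers of Picard number at least three}\label{sec:rank3}

All fibers are deformation equivalent, so (F4) gives one constant $C$. Put
\[
D=\max_{3\le\rho\le b_2-2}D_\rho(C),\qquad A=A_D .
\]

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(1)}]
By Lemma~\ref{lem:thin}, $A$ is a proper closed analytic subset, and $|\operatorname{disc}NS(M_t)|>D$ for $t\in NL\setminus A$. If also $\rho(M_t)\ge3$, then $\operatorname{Aut}(M_t)$ is infinite by Theorem~\ref{thm:disc}.

Let $B$ be smooth and quasi-projective. The local system $\mathcal T$ is a variation of Hodge structure of weight two, polarized by $-(\cdot,\cdot)$, since this form is positive definite on real $(1,1)$-classes in $\mathcal T_t$ and negative definite on $W_t$. By the theorem of Cattani, Deligne and Kaplan \cite{CDK}, the locus of pairs $(t,w)$ with $w\in\mathcal T_t$ an integral Hodge class and $-w^2\le c$ is an algebraic variety, finite over $B$. The zero section is a connected component of it, because the integral classes form a covering space of $B$. The image of the remaining components under the finite map to $B$ is closed and algebraic, and it equals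 $A$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(2)}]
If $r\ge2$, every $t\in NL$ has $\rho(M_t)\ge3$ by (P2), and (1) applies. The set $B\setminus A$ is open and dense, so for density it suffices to find a point of $NL$ in each ball $U\subset B\setminus A$. Take $V$ from Lemma~\ref{lem:open} and a rational $v\in V$; the corresponding $t\in U$ lies in $NL$ by (P3). On a smooth quasi-projective curve, the proper algebraic subset $A$ is finite.
\end{proof}

\section{Generic Picard number one}\label{sec:rank1}

Let $r=1$, so $L=\mathbb Zh_0$ with $a=h_0^2>0$, and $T=h_0^\perp$ has rank $b_2-1$. Now a point of $NL$ may have $\rho=2$, where Theorem~\ref{thm:disc} says nothing, and the vector $v\in V$ must be chosen with care. If $\rho(M_t)=2$ and $v\in T_{\mathbb Q}$ is orthogonal to $\sigma_t$, the form on $N_t\otimes\mathbb Q=\mathbb Qh_0\oplus\mathbb Qv$ is $a\xi^2-\nu\eta^2$ with $\nu=-v^2$. Following Example~\ref{ex:pell}, we look for a prime $p$ that obstructs the representation of $0,-1,\dots,-C$ as soon as $\operatorname{ord}_p(\nu)$ is odd. By Dirichlet's theorem choose a prime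
\[
p\equiv-1\pmod{8\,a\,C!\,|\operatorname{disc}T|}.
\]
Then $p\nmid 2\,a\,C!\operatorname{disc}T$; in particular $p>C$.

\begin{lemma}\label{lem:congruence}
Let $\nu>0$ be rational with $\operatorname{ord}_p(\nu)$ odd. Then $a\xi^2-\nu\eta^2\notin\{0,-1,\dots,-C\}$ for all rational $(\xi,\eta)\neq(0,0)$.
\end{lemma}

\begin{proof}
We first show that $-ak$ is a non-residue modulo $p$ for $1\le k\le C$. Since $p\equiv7\pmod8$, we have $\left(\frac{-1}p\right)=-1$ and $\left(\frac2p\right)=1$. For an odd prime $\ell\mid a\,C!$, quadratic reciprocity with $p\equiv3\pmod 4$ and $p\equiv-1\pmod\ell$ gives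
\[
\left(\frac\ell p\right)=(-1)^{(\ell-1)/2}\left(\frac p\ell\right)=(-1)^{(\ell-1)/2}\left(\frac{-1}\ell\right)=1 .
\]
So every prime factor of $ak$ is a residue, and $\left(\frac{-ak}p\right)=-1$.

Suppose $a\xi^2+k=\nu\eta^2$ with $0\le k\le C$ and $(\xi,\eta)\ne(0,0)$. If $k=0$, then $\xi,\eta\neq0$, and $\operatorname{ord}_p(a\xi^2)$ is even while $\operatorname{ord}_p(\nu\eta^2)$ is odd. Let $k\ge1$. The left side is positive, so $\eta\ne0$ and both sides have odd order. If $\operatorname{ord}_p\xi<0$, the left side has order $2\operatorname{ord}_p\xi$, which is even. If $\operatorname{ord}_p\xi\ge0$, the left side is $p$-integral, so its odd order is positive, and $(a\xi)^2\equiv-ak\pmod p$. Each case is a contradiction.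
\end{proof}

\begin{lemma}\label{lem:approx}
If $\operatorname{rk}T\ge3$, the vectors $v\in T_{\mathbb Q}$ with $\operatorname{ord}_p(v^2)=1$ are dense in $T_{\mathbb R}$.
\end{lemma}

\begin{proof}
A quadratic form in at least three variables over $\mathbb F_p$ has a nontrivial zero (Chevalley--Warning), so there is $x\in T\setminus pT$ with $p\mid x^2$. If $p^2\nmid x^2$, put $v_0=x$. Otherwise, since $p\nmid\operatorname{disc}T$, there is $z\in T$ with $p\nmid(x,z)$, and $v_0=x+pz$ has $v_0^2\equiv2p(x,z)\pmod{p^2}$. In both cases $\operatorname{ord}_p(v_0^2)=1$, as $p$ is odd. Every $v\in v_0+p^2\,T[\tfrac12]$ has $v^2\equiv v_0^2\pmod{p^2}$, and this set is dense in $T_{\mathbb R}$ because $\mathbb Z[\tfrac12]$ is dense in $\mathbb R$.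
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dense}]
By Lemma~\ref{lem:nonconstant} we may assume $(*)$. If $r\ge2$, the theorem follows from Theorem~\ref{thm:strong}(2), whose proof used only $(*)$. Let $r=1$ and let $U\subset B\setminus A$ be a ball. Take $V$ from Lemma~\ref{lem:open}. By Lemma~\ref{lem:approx} there is a rational $v\in V$ with $\operatorname{ord}_p(v^2)=1$. Let $t\in U$ satisfy $(v,\sigma_t)=0$; then $t\in NL\setminus A$ by (P3). If $\rho(M_t)\ge3$, then $\operatorname{Aut}(M_t)$ is infinite by Theorem~\ref{thm:strong}(1). If $\rho(M_t)=2$, Lemma~\ref{lem:congruence} with $\nu=-v^2$ shows that $N_t$ has no nonzero isotropic vector and no vector of square in $[-C,-1]$, hence no MBM class by (F4). Then $\operatorname{Aut}(M_t)$ is infinite by Proposition~\ref{prop:rank2}.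
\end{proof}

\begin{remark}
The hypothesis $b_2\ge5$ enters the proof of Theorem~\ref{thm:dense} only through (F4) and through $\operatorname{rk}T\ge3$ in Lemma~\ref{lem:approx}. So the theorem also holds for $b_2=4$ in any deformation class for which the bound (F4) holds; then $\rho\le2$ and one may take $D=1$. For $b_2=3$ there are no non-isotrivial polarized families: $h^\perp$ is positive definite of rank two, so $\Omega_{h^\perp}$ is $0$-dimensional, and Lemma~\ref{lem:nonconstant} applies.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(3)}]
Let $t\in NL\setminus A$, so $\rho(M_t)\ge2$. For $\rho(M_t)\ge3$ the group $\operatorname{Aut}(M_t)$ is infinite by (1), and for $\rho(M_t)=2$ the criterion is Proposition~\ref{prop:rank2}. Density of the points with infinite $\operatorname{Aut}$ is Theorem~\ref{thm:dense}.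

For the last assertion we choose $v$ in the opposite way, so that $\mathbb Qh\oplus\mathbb Qv$ is isotropic. Let $M$ be a projective hyperk\"ahler manifold with $b_2\ge5$, for instance a projective K3 surface, let $h$ be a primitive ample class, $a=h^2$ and $T=h^\perp$. By (F6) the locus in $\operatorname{Def}(M)$ where $h$ stays of type $(1,1)$ is identified with an open subset of $\Omega_\Lambda\cap h^\perp=\Omega_T$. Ampleness is an open condition, so $h$ polarizes the Kuranishi family over a small ball $B$ in this locus. We use the following observation.
\begin{itemize}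
\item[$(\dagger)$] If $T'$ has signature $(2,n')$ with $n'\ge1$ and $0\neq w\in T'_{\mathbb Q}$, then $\Omega_{T'}\cap w^\perp$ is closed and nowhere dense in $\Omega_{T'}$.
\end{itemize}
Indeed, $\Omega_{T'}$ is open in a smooth connected quadric of positive dimension, which lies in no hyperplane, so the identity theorem applies. By $(\dagger)$ for $T$ we have $L=\mathbb Zh$ and $r=1$. The period map is an embedding, so $(*)$ holds. By Lemma~\ref{lem:open} and (P3), $NL\ne\emptyset$, so the Picard number is not constant and the family is non-isotrivial.

Let $U\subset B$ be a ball and $V$ as in Lemma~\ref{lem:open}. We claim that there is a rational $v\in V$ with $-av^2\in(\mathbb Q^\times)^2$. The form $q(v,z)=av^2+z^2$ on $T_{\mathbb Q}\oplus\mathbb Q$ is indefinite of rank $b_2\ge5$, so by Meyer's theorem it has a rational zero $\epsilon=(\epsilon_T,\epsilon_0)\neq0$, and necessarily $\epsilon_T\ne0$. Let $\langle\cdot,\cdot\rangle$ be the bilinear form of $q$. On $\{\langle x,\epsilon\rangle\neq0\}$ the map $\phi(x)=x-\frac{q(x)}{2\langle x,\epsilon\rangle}\epsilon$ is continuous, takes values in $\{q=0\}$, fixes the zeros of $q$ and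 preserves rationality. Choose $v_1\in V$ with $(v_1,\epsilon_T)\ne0$. The points $x_\pm=(v_1,\pm\sqrt{-av_1^2})$ are real zeros of $q$ with $\langle x_++x_-,\epsilon\rangle=2a(v_1,\epsilon_T)\ne0$, so $\langle x,\epsilon\rangle\neq0$ for one of them, call it $x$. For rational $x'$ close to $x$, the point $\phi(x')=(v,z)$ is a rational zero of $q$ with $v\in V$, and $-av^2=z^2\neq0$ since $v^2<0$. This proves the claim.

Let $T_v=T\cap v^\perp$, of signature $(2,b_2-4)$ with $b_2-4\ge1$. The set $U\cap\Omega_{T_v}$ is open in $\Omega_{T_v}$, and nonempty because $v\in V$. By $(\dagger)$ and the Baire category theorem it contains a point $t$ with $(w,\sigma_t)\ne0$ for all nonzero $w\in T_v\otimes\mathbb Q$. Since $\Lambda_{\mathbb Q}=\mathbb Qh\oplus\mathbb Qv\oplus (T_v\otimes\mathbb Q)$, we get $N_t\otimes\mathbb Q=\mathbb Qh\oplus\mathbb Qv$, which contains the isotropic vector $zh+av$: its square is $az^2+a^2v^2=0$. So $t\in NL\cap U$, and $\operatorname{Aut}(M_t)$ is finite by Proposition~\ref{prop:rank2}.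
\end{proof}

\begin{remark}
This family shows that $\rho\ge3$ is needed in Theorem~\ref{thm:disc}. The points of $NL$ with $\rho=2$ and finite $\operatorname{Aut}$ are dense, so for every $D'\geq1$ some of them lie outside the closed nowhere dense set $A_{D'}$ and have $|\operatorname{disc}NS(M_t)|>D'$.
\end{remark}

\section{Fibers outside the Noether--Lefschetz locus}\label{sec:outside}

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(4)}]
By Proposition~\ref{prop:stab}(b) it suffices to show $G(M_t)\cong G(M_{t'})$ for $t,t'\notin NL$. Parallel transport along a path from $t$ to $t'$ is an isometry $\psi\colon H^2(M_t,\mathbb Z)\to H^2(M_{t'},\mathbb Z)$. It maps $NS(M_t)=\mathcal L_t$ onto $\mathcal L_{t'}=NS(M_{t'})$ and $h_t$ to $h_{t'}$, and it conjugates $\operatorname{Mon}^2(M_t)$ to $\operatorname{Mon}^2(M_{t'})$. Hence it conjugates $\Gamma(M_t)$ to $\Gamma(M_{t'})$. Classes in $\mathcal L$ are of type $(1,1)$ at both ends, so by (F3) $\psi$ matches the MBM classes in the two N\'eron--Severi lattices, hence the walls and the chambers. By Lemma~\ref{lem:chamber} the ample cone is, at both ends, the chamber containing $h$.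 So $\psi$ maps $\operatorname{Amp}(M_t)$ onto $\operatorname{Amp}(M_{t'})$ and conjugates $G(M_t)$ to $G(M_{t'})$.
\end{proof}

\begin{thebibliography}{AMRT}

\bibitem[ASV]{ASV} Ekaterina Amerik, Andrey Soldatenkov, Misha Verbitsky, \emph{Reflective lattices and hyperkahler manifolds}, arXiv:2605.28593 (2026).

\bibitem[AV15]{AV15} E.~Amerik, M.~Verbitsky, \emph{Rational curves on hyperk\"ahler manifolds}, IMRN 2015.

\bibitem[AV20]{AV20} E.~Amerik, M.~Verbitsky, \emph{Collections of orbits of hyperplane type in homogeneous spaces, homogeneous dynamics, and hyperk\"ahler geometry}, IMRN 2020.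

\bibitem[AMRT]{AMRT} Ash, Mumford, Rapoport, Tai, Ch.~II.

\bibitem[CDK]{CDK} Cattani, Deligne, Kaplan, J.~AMS 8 (1995).

\bibitem[Loo]{Loo} Looijenga, Compositio Math.\ 150 (2014).

\bibitem[Mar]{Mar} Markman, \emph{A survey of Torelli and monodromy results}, 2011.

\bibitem[Ver]{Ver} M.~Verbitsky, Duke Math.\ J.\ 162 (2013), with erratum.

\end{thebibliography}
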